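# Pro-$p$ surface groups of odd genus inside iterated centralizer extensions

Throughout, $p$ is a prime. All groups are pro-$p$ unless we say otherwise, subgroups are closed, homomorphisms are continuous, $\langle\ \rangle$ denotes the closed subgroup generated, and $[x,y]=xyx^{-1}y^{-1}$. A presentation is read in the category of pro-$p$ groups: the free pro-$p$ group on the generators, modulo the closed normal subgroup generated by the relators. With this reading, the pro-$p$ completion of a finitely presented group has the same presentation as the group.

## 1. Genus two at the prime 3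

Take $p=3$. Let $F_0$ be the free pro-$3$ group on $a,b$, let $c=[a,b]$, and let $a',b'$ be a second copy of the letters, with $c'=[a',b']$. Put
$$D=\langle a,b,a',b'\mid [a,b]=[a',b']\rangle .$$
This is the pro-$3$ completion of the surface group of genus $2$: since $[a',b']^{-1}=[b',a']$, the relation reads $[a,b][b',a']=1$. So $D$ consists of two copies of $F_0$ glued along the commutator. Write $j,j':F_0\to D$ for the two maps, $j(a)=a$, $j'(a)=a'$, and so on. They satisfy $j(c)=j'(c)$.

A second group looks simpler. Start with a single copy of $F_0$ and adjoin an element that commutes with $c$: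
$$T=\langle a,b,s\mid s\,c\,s^{-1}=c\rangle .$$
Inside $T$ we see two copies of $F_0$ that share $c$, namely $F_0$ and $sF_0s^{-1}$. Hence there is a homomorphism
$$\varphi:D\to T,\qquad j(x)\mapsto x,\quad j'(x)\mapsto sxs^{-1}\qquad(x\in F_0),$$
well defined because $scs^{-1}=c$. Is $\varphi$ injective?

For abstract groups one would compare normal forms. Elements of a pro-$3$ amalgam are limits of words, and we have no normal form to compare. So let us look for a homomorphism out of $T$ that undoes $\varphi$.

A homomorphism $\psi:T\to D$ with $\psi\varphi=\mathrm{id}$ does not exist. It would satisfy $\psi(s)\,a\,\psi(s)^{-1}=a'$, but $a$ and $a'$ are different in the abelianization of $D$, which is $\mathbb Z_3^4$ with basis $a,b,a',b'$. So the target must be enlarged by an element that conjugates $j$ into $j'$. There is an obvious candidate: the automorphism $\tau$ of $D$ that swaps $a\leftrightarrow a'$ and $b\leftrightarrow b'$. In $D\rtimes\langle\tau\rangle$ the element $\tau$ commutes with $c=c'$, and $\tau j(x)\tau^{-1}=j'(x)$. If we worked with the prime $2$ we would be done: the semidirect product would be pro-$2$, we could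 send $x\mapsto j(x)$, $s\mapsto\tau$, and the composite with $\varphi$ would be the identity of $D$. With the prime $3$ this stops exactly here: $\tau$ has order $2$, so $D\rtimes\langle\tau\rangle$ is not pro-$3$. Every homomorphism from the pro-$3$ group $T$ to it becomes trivial in the quotient $\langle\tau\rangle$ of order $2$, so $s$ cannot be sent to $\tau$.

What we need is a symmetry of order $3$. Use three coordinates and a cyclic shift. Let $W=D^3\rtimes\langle\sigma\rangle$ with $\sigma$ of order $3$ and
$$\sigma(f_0,f_1,f_2)\sigma^{-1}=(f_2,f_0,f_1).$$
This is a pro-$3$ group. Now define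
$$\Theta(x)=(j(x),j(x),j'(x))\quad(x\in F_0),\qquad \Theta(s)=\sigma .$$
The vector $\Theta(c)=(j(c),j(c),j'(c))$ is constant because $j(c)=j'(c)$, so it commutes with $\sigma$, and $\Theta:T\to W$ is a homomorphism. Then
$$\Theta\varphi(a)=(a,a,a'),\qquad \Theta\varphi(a')=\sigma(a,a,a')\sigma^{-1}=(a',a,a),$$
and similarly for $b,b'$. So $\Theta\varphi$ maps $D$ into $D^3$, and the $0$-th coordinate of $\Theta\varphi$ fixes $a,b,a',b'$. It is the identity of $D$, so $\varphi$ is injective. The shift has order $3$ although we only needed to exchange two copies: two of the coordinates carry the first copy, one carries the second, and we look only at one coordinate.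

So the pro-$3$ surface group of genus $2$ sits inside a group obtained from a free group by enlarging one centralizer. Taking $F_0$ of rank $2h$ and $c=[a_1,b_1]\cdots[a_h,b_h]$, the same computation handles genus $2h$. The construction doubles something, and the genus comes out even. What happens in genus $3$?

## 2. Centralizer extensions, pro-$p$ limit groups, and two theorems

**Definition (amalgam).** The free pro-$p$ product with amalgamation $K\amalg_C A$ is the pushout of $K\leftarrow C\to A$ in the category of pro-$p$ groups. We only use the case $C=\langle c\rangle\simeq\mathbb Z_p$, $A=\langle c\rangle\times\langle s\rangle\simeq\mathbb Z_p^2$. Then a homomorphism $K\amalg_CA\to P$ into a pro-$p$ group is the same as a homomorphism $\alpha:K\to P$ together with an element of $P$, the image of $s$, that commutes with $\alpha(c)$.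

**Definition (centralizer extension).** A subgroup $C\le K$ is self-centralizing if $C_K(C)=C$. If $C$ is a self-centralizing procyclic subgroup of $K$, and $A\simeq\mathbb Z_p^k$ contains $C$ as a direct summand, then $K\amalg_CA$ is a centralizer extension of $K$.

For example, $\mathbb Z_p\amalg_{\mathbb Z_p}\mathbb Z_p^2=\mathbb Z_p^2$ is a centralizer extension of $\mathbb Z_p$. In the free pro-$p$ group on $x,y$ the subgroup $\langle x^p\rangle$ may not be used, since $x$ centralizes it. The subgroup $\langle x\rangle$ may be used, as Lemma 1 below shows.

**Definition (pro-$p$ limit group).** Let $\mathcal G_0$ be the class of finitely generated free pro-$p$ groups, and for $n>0$ let $\mathcal G_n$ be the class of centralizer extensions $G_{n-1}\amalg_CA$ of groups $G_{n-1}\in\mathcal G_{n-1}$. The class $\mathcal L$ contains $\mathcal G_0$ and, for every $n>0$, all finitely generated closed subgroups of groups in $\mathcal G_n$. Its members are the pro-$p$ limit groups.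

**Definition (Demushkin group).** A Demushkin group is a finitely generated pro-$p$ group $D$ with $\dim H^2(D,\mathbb F_p)=1$ and nondegenerate cup product $H^1(D,\mathbb F_p)\times H^1(D,\mathbb F_p)\to H^2(D,\mathbb F_p)$. We write $d(D)$ for its minimal number of generators.

The standard examples are the pro-$p$ completions $\widehat\Gamma_p$ of orientable surface groups
$$\Gamma=\langle a_1,b_1,\dots,a_g,b_g\mid[a_1,b_1]\cdots[a_g,b_g]=1\rangle,\qquad g\ge1,$$
with $d=2g$. For $g=1$ this is $\mathbb Z_p^2$. Another example, for $p$ odd, is $\langle x,y\mid x^p[x,y]\rangle$; its relation says $yxy^{-1}=x^{1+p}$, and it is a nonabelian group with two generators.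

The question comes from Henrique Souza and Pavel Zalesskii, "Revisiting fully residually free Demushkin groups", arXiv:2603.16814 (2026). It is set against two known results.

(a) (Kochloukova–Zalesskii) If $g$ is even, then $\widehat\Gamma_p$ is a pro-$p$ limit group, and it is fully residually free pro-$p$.

(b) If $p=2$, every pro-$2$ Demushkin group whose minimal number of generators is even and greater than $2$ is a pro-$2$ limit group; in particular $\widehat\Gamma_2$ is one for every $g\ge2$.

These leave the case where $p$ is odd and $g\ge3$ is odd: is $\widehat\Gamma_p$ then a pro-$p$ limit group? The answer is yes. To state it, fix $h\ge1$ and $q\in\{0\}\cup\{p^f:f\ge1\}$, with the convention $x^0=1$. Let $F$ be the free pro-$p$ group on $a_1,b_1,\dots,a_h,b_h,u$, and put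
$$w=a_1^q[a_1,b_1]\cdots[a_h,b_h],\qquad v=wu .$$
Let $w'$ be the same word as $w$ in letters $a_i',b_i'$, and let
$$G(h,q)=\langle a_i,b_i,a_i',b_i'\ (1\le i\le h),\ u,\ t\mid t\,(wu)\,t^{-1}=w'u\rangle .$$

**Theorem A** ($p$ any prime). The group $G(h,q)$ embeds in a group of $\mathcal G_2$, as a retract of an open normal subgroup of index $p$; so it is a pro-$p$ limit group. For $\Gamma$ of odd genus $g=2h+1\ge3$ one has $\widehat\Gamma_p\simeq G(h,0)$. Hence $\widehat\Gamma_p\in\mathcal L$.

Together with (a), $\widehat\Gamma_p\in\mathcal L$ for all primes $p$ and all $g\ge2$.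

**Theorem B** ($p$ odd). Let $D$ be a pro-$p$ Demushkin group with $d=d(D)$. Then $D\in\mathcal L$ if and only if $d\ge4$ or $D\simeq\mathbb Z_p^2$.

We make no claim about whether $\widehat\Gamma_p$ is fully residually free pro-$p$ for odd $g$; only membership in $\mathcal L$ is treated.

## 3. Odd genus is not a double along one curve

Can the picture of Section 1 be repeated in odd genus with a cleverer choice of $F_0$ and $c$? For $p$ odd it cannot, and the reason is linear algebra.

Let $E$ be free pro-$p$ on $x_1,\dots,x_d$, with $E_2=E^p[E,E]$ and $E_3=E_2^p[E_2,E]$. The quotient $E_2/E_3$ is central in $E/E_3$ and is an $\mathbb F_p$-vector space with basis the classes of $x_i^p$ and of $[x_i,x_k]$, $i<k$. So every $\varrho\in E_2$ can be written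
$$\varrho\equiv\prod_i x_i^{pe_i}\prod_{i<k}[x_i,x_k]^{e_{ik}}\pmod{E_3}, \tag{1}$$
and $(e_{ik})_{i<k}$ defines an alternating $d\times d$ matrix over $\mathbb F_p$, the *alternating form* of $\varrho$.

For $p$ odd, the rank of this matrix depends only on the group $E/\langle\langle\varrho\rangle\rangle$, provided the rank is $d$ for one such relator. To see this, note that in $E/E_3$, which has class at most $2$, one has $(xy)^p=x^py^p[y,x]^{p(p-1)/2}$, and the last factor is trivial since $p$ divides $p(p-1)/2$. So the classes of $p$-th powers of elements of $E$ form the span of the $x_i^p$, a subspace that every automorphism of $E$ preserves. Modulo it, $E_2/E_3$ becomes $\Lambda^2(E/E_2)$, with $[x,y]$ corresponding to $x\wedge y$. Suppose $E/\langle\langle\varrho\rangle\rangle\simeq E/\langle\langle\varrho'\rangle\rangle$ with $\varrho,\varrho'\in E_2$. The isomorphism lifts to $\alpha:E\to E$, which is an isomorphism on $E/E_2$, hence surjective, hence an automorphism. It sends $\varrho$ into the normal closure of $\varrho'$, so $\alpha(\varrho)\equiv\varrho'^{\,k}\bmod E_3$ for some $k$. In $\Lambda^2(E/E_2)$ the linear change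 $\Lambda^2\bar\alpha$ thus carries the bivector of $\varrho$ to $k$ times that of $\varrho'$. Linear changes act on the matrices by congruence, so if $\varrho$ has nondegenerate form, then $k\ne0$ and $\varrho'$ has nondegenerate form.

The surface relator has a nondegenerate form, a sum of $g$ hyperbolic planes. Now suppose $\widehat\Gamma_p\simeq\langle B,B'\mid c=c'\rangle$, where $B$ is free pro-$p$ of rank $k$, $B'$ is a copy of $B$, and $c\in B$.

- If $c\notin B_2$, then $c$ belongs to a basis of $B$. Eliminating $c'$ shows that $\widehat\Gamma_p$ is free. Its rank is $2g$, and a surjection between free pro-$p$ groups of the same finite rank is an isomorphism. This contradicts the fact that the surface relator is not $1$.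
- If $c\in B_2$, then $cc'^{-1}$ lies in $E_2$ with $E$ of rank $2k$, so $2k=2g$ and $k=g$. The alternating form of $cc'^{-1}$ is block diagonal with blocks $M$ and $-M$, where $M$ is alternating of size $g\times g$. It must be nondegenerate. An alternating matrix of odd size is singular, so $g$ is even.

So for odd genus and odd $p$ we must cut along more than one curve. As a guide, think of a compact surface of genus $h$ with two boundary circles. Its group is free of rank $2h+1$, on $a_i,b_i$ and a boundary element $u$, and the second boundary circle is $v=wu$ with $w=\prod[a_i,b_i]$. Double it along both circles: the Euler characteristic is $2(-2h)=2-2g$, so $g=2h+1$. On the level of groups, the two copies of $F$ share $u$, and going around through both circles gives a new element $t$ that conjugates the first $v$ to the second. This is $G(h,0)$. The picture only motivates; here is the algebra.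

**Step 0: $\widehat\Gamma_p\simeq G(h,0)$ for $g=2h+1$.** *This step turns the surface group into two copies of $F$ linked by $u$ and $t$.* The defining relation of $G(h,q)$ is $t\,wu\,t^{-1}u^{-1}w'^{-1}=1$, and
$$t\,w\,u\,t^{-1}u^{-1}=(twt^{-1})(tut^{-1}u^{-1})=(twt^{-1})[t,u].$$
So the relation reads
$$(twt^{-1})\,[t,u]\,w'^{-1}=1. \tag{2}$$
Let $q=0$. Replace the generators $a_i,b_i$ by $\hat a_i=ta_it^{-1}$, $\hat b_i=tb_it^{-1}$ and keep $t,u,a_i',b_i'$; this is a change of basis of the free group. Then $twt^{-1}=\prod_i[\hat a_i,\hat b_i]$, and since $[a_i',b_i']^{-1}=[b_i',a_i']$, relation (2) becomes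
$$\prod_{i=1}^h[\hat a_i,\hat b_i]\cdot[t,u]\cdot[b_h',a_h']\cdots[b_1',a_1']=1,$$
a product of $h+1+h$ commutators in the $2(2h+1)$ members of a basis. This is the standard presentation in genus $2h+1$. $\square$

For genus $3$ the relation is simply $t\,[a,b]u\,t^{-1}=[a',b']u$.

Write $G=G(h,q)$, and let $j,j':F\to G$ be the homomorphisms with $j(a_i)=a_i$, $j(b_i)=b_i$, $j(u)=u$ and $j'(a_i)=a_i'$, $j'(b_i)=b_i'$, $j'(u)=u$. Then
$$j(u)=j'(u),\qquad t\,j(v)\,t^{-1}=j'(v), \tag{3}$$
and $G$ is generated by $j(F)$, $j'(F)$ and $t$ subject only to (3).

## 4. Why one new letter does not suffice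

Imitate Section 1. The two copies of $F$ in $G$ share $u$, so adjoin $s$ commuting with $u$: let
$$G_1=F\amalg_{\langle u\rangle}(\langle u\rangle\times\langle s\rangle),$$
and try $j(x)\mapsto x$, $j'(x)\mapsto sxs^{-1}$. The second relation in (3) demands an image $\varphi(t)$ with
$$\varphi(t)\,v\,\varphi(t)^{-1}=svs^{-1},\qquad\text{that is,}\qquad s^{-1}\varphi(t)\in C(v).$$
We shall prove in Lemma 2 that $C_{G_1}(v)=\langle v\rangle$. So inside $G_1$ the only choices are $\varphi(t)=sv^\lambda$ with $\lambda\in\mathbb Z_p$. All of them are homomorphisms, and for $q=0$ none is injective. Indeed, $t\,j(v)^{-\lambda}\mapsto s$, which commutes with $u$, so $[t\,j(v)^{-\lambda},u]$ lies in the kernel. This element is not $1$ in $G(h,0)$. To see this, let $X,Y$ be the standard generators of the Heisenberg group over $\mathbb F_p$ (upper unitriangular $3\times3$ matrices, a finite $p$-group of order $p^3$ in which $[X,Y]\ne1$ is central). Send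
$$t\mapsto X,\quad u\mapsto Y,\quad a_1'\mapsto X,\quad b_1'\mapsto Y,\quad\text{all other generators}\mapsto1 .$$
Then $w\mapsto1$ and the relation holds: $t\,wu\,t^{-1}\mapsto XYX^{-1}$ and $w'u\mapsto[X,Y]Y=XYX^{-1}$. Also $j(v)\mapsto Y$, so
$$[t\,j(v)^{-\lambda},u]\mapsto[XY^{-\lambda},Y]=[X,Y]\neq1 .$$

The obstacle is that the centralizer of $v$ in $G_1$ is too small. The remedy is to enlarge it as well: adjoin $r$ commuting with $v$ and put $\varphi(t)=sr^{-1}$. So the candidate for the big group is
$$H=G_1\amalg_{\langle v\rangle}(\langle v\rangle\times\langle r\rangle).$$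
Two things must be proved: that $H$ really is in $\mathcal G_2$, which is a statement about centralizers, and that $\varphi:G\to H$ is injective, for which we shall look for a cyclic shift as in Section 1.

## 5. Centralizers in free pro-$p$ groups

Free pro-$p$ groups on infinite profinite spaces will occur, so let us recall them.

**Definition.** Let $X$ be a profinite space. The free pro-$p$ group on $X$ is a pro-$p$ group $N$ with a continuous map $X\to N$ such that every continuous map from $X$ to a pro-$p$ group $P$ extends uniquely to a homomorphism $N\to P$. If $X=\varprojlim X_i$ with $X_i$ finite, $N$ is the inverse limit of the free pro-$p$ groups on the $X_i$.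

For example, the free pro-$p$ group on $X=\mathbb Z_p$ is the inverse limit of the free pro-$p$ groups on the sets $\mathbb Z/p^n$. We shall use the textbook fact that closed subgroups of free pro-$p$ groups (also on profinite spaces) are free pro-$p$. In particular, a procyclic subgroup $\langle e\rangle\ne1$ is isomorphic to $\mathbb Z_p$, so free pro-$p$ groups are torsion-free, and $e^\lambda=1$ with $e\neq1$ forces $\lambda=0$.

**Lemma 1.** Let $E$ be a free pro-$p$ group (possibly on a profinite space) and let $1\ne y\in E$ not be a $p$-th power in $E$. Then $C_E(y)=\langle y\rangle$. This applies to any $y$ with nontrivial image under some homomorphism $E\to\mathbb Z/p$, for example a basis element.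

*Proof.* Let $z\in C_E(y)$. The subgroup $\langle y,z\rangle$ is abelian, nontrivial and free pro-$p$, so it equals some $\langle e\rangle\simeq\mathbb Z_p$. Write $y=e^\lambda$. If $\lambda=p\mu$, then $y=(e^\mu)^p$ would be a $p$-th power. So $\lambda$ is a unit of $\mathbb Z_p$, hence $\langle y\rangle=\langle e\rangle$ and $z\in\langle y\rangle$. For the last sentence: a homomorphism to $\mathbb Z/p$ kills $p$-th powers and $1$, and the homomorphism that sends the whole basis space to $1\in\mathbb Z/p$ is continuous and does not kill any basis element. $\square$

**Step 1: $G_1\in\mathcal G_1$.** *This step makes sure that the first extension is legitimate, and that $v$ is self-centralizing at least in $F$.* The element $u$ is a basis element of $F$. So is $v=wu$: since $w$ involves only the $a_i,b_i$, we may replace $u$ by $wu$ in the basis. By Lemma 1, $\langle u\rangle$ and $\langle v\rangle$ are self-centralizing in $F$. Hence $G_1\in\mathcal G_1$. Moreover $s\mapsto1$ together with the identity on $F$ defines a retraction $\rho:G_1\to F$, so $F$ embeds in $G_1$. $\square$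

## 6. The centralizer of $v$ in $G_1$

**Lemma 2.** The subgroup $\langle v\rangle$ is self-centralizing in $G_1$.

The difficulty is that $G_1$ is not free. The plan is to write $G_1=N\rtimes F$ with $N=\ker\rho$ free pro-$p$ on a space that $F$ permutes, and to show that the smaller group $N\rtimes\langle v\rangle$ is free with $v$ in a basis. Then Lemma 1 applies.

Here is the mechanism in the smallest case. Let $\mathbb Z_p=\langle x\rangle$ act by translation on the space $X=\mathbb Z_p$ and let $N$ be free pro-$p$ on $X$. A homomorphism $N\rtimes\langle x\rangle\to P$ is an element $\pi\in P$ (the image of $x$) and a continuous map $\theta:\mathbb Z_p\to P$ with $\theta(\lambda+\mu)=\pi^\lambda\theta(\mu)\pi^{-\lambda}$. Such a $\theta$ is determined by $\theta(0)$, which can be any element. So $N\rtimes\langle x\rangle$ is free pro-$p$ on $x$ and the basis point $0\in X$. What makes it work is that the action is free, so that $X$ is $\langle x\rangle$ times a transversal.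

*Proof of Lemma 2.*

**Step 2a: $G_1\simeq N\rtimes F$.** *This step identifies $\ker\rho$.* Let $U=\langle u\rangle$ and let $X=F/U$ be the space of left cosets. As $U$ is closed, $X$ is the inverse limit of the finite $F$-sets $F/VU$, where $V$ runs over the open normal subgroups of $F$. Let $N$ be the free pro-$p$ group on $X$. It is the inverse limit of the free pro-$p$ groups on the sets $F/VU$, and on each of these $F$ acts through the finite group $F/V$. So $F$ acts continuously on $N$, and $N\rtimes F$ is a pro-$p$ group in which $f\cdot(xU)\cdot f^{-1}=fxU$ for the basis elements $xU$.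

In $N\rtimes F$ the basis element $U\in X$ (the trivial coset) commutes with $u$, because $uU=U$. So the universal property of $G_1$ gives a homomorphism $G_1\to N\rtimes F$ that is the identity on $F$ and sends $s$ to $U$.

Conversely, the map $X\to G_1$, $xU\mapsto xsx^{-1}$, is well defined because $s$ commutes with $U$, it is continuous, and it is $F$-equivariant for the conjugation action of $F$ on $G_1$. It extends to a homomorphism $N\to G_1$, still $F$-equivariant since this can be tested on $X$. Together with the identity on $F$ it defines $N\rtimes F\to G_1$.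

The composite $G_1\to N\rtimes F\to G_1$ fixes $F$ and sends $s\mapsto U\mapsto s$. The composite $N\rtimes F\to G_1\to N\rtimes F$ fixes $F$ and sends $xU\mapsto xsx^{-1}\mapsto x\cdot U\cdot x^{-1}=xU$. So both are identities. Under this identification $\rho$, which kills $s$ and is the identity on $F$, is the projection to $F$, and $\ker\rho=N$.

**Step 2b: $\langle v\rangle$ acts freely on $X$.** *This step is where the shape of $v=wu$ enters.* Suppose $v^\lambda xU=xU$. Then $x^{-1}v^\lambda x\in U$. Apply the homomorphism from $F$ onto the free pro-$p$ group on the $a_i,b_i$ that kills $u$. It sends $v$ to $w$ and $U$ to $1$, so a conjugate of $w^\lambda$ is trivial, and $w^\lambda=1$. Now $w\ne1$. If $q\neq0$, its image in the abelianization is $q$ times a basis vector, which is not zero. If $q=0$, map $a_1,b_1$ to the standard generators $X_0,Y_0$ of the Heisenberg group over $\mathbb F_p$ and the other generators to $1$; then $w\mapsto[X_0,Y_0]\ne1$. Since free pro-$p$ groups are torsion-free in the strong sense recalled in Section 5, $\lambda=0$.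

**Step 2c: a closed transversal.** *This step provides the continuous choice of one point in each orbit.* The claim is that $X\to\langle v\rangle\backslash X$ has a continuous section. This is a case of Lemma 5.6.5 in Ribes–Zalesskii, *Profinite Groups*; here is a direct argument. Let $X_n=\langle v^{p^n}\rangle\backslash X$. Quotients of profinite spaces by actions of profinite groups are profinite, so $X_n$ is profinite, and $X_0=\langle v\rangle\backslash X$. The group $Q=\langle v^{p^n}\rangle/\langle v^{p^{n+1}}\rangle$ of order $p$ acts on $X_{n+1}$ with quotient $X_n$. It acts freely: an equation $v^{p^nm}x=v^{p^{n+1}\mu}x$ gives $p^nm=p^{n+1}\mu$ by Step 2b, so $p\mid m$.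

We find a clopen transversal for $Q$ in $X_{n+1}$. For a point $x$, choose pairwise disjoint clopen neighborhoods $D_k$ of the points $kx$, $k\in Q$. Then $\bigcap_kk^{-1}D_k$ is a clopen neighborhood of $x$ whose $Q$-translates are pairwise disjoint. By compactness, finitely many such sets $C_1,\dots,C_m$ cover $X_{n+1}$. Put
$$Y_{n+1}=\bigcup_{i=1}^m\Bigl(C_i\setminus\bigcup_{k<i}QC_k\Bigr).$$
Given an orbit, let $i$ be the least index such that it meets $C_i$. It meets $C_i$ in exactly one point, which is not in any $QC_k$ with $k<i$, so this point lies in $Y_{n+1}$. The terms with index above $i$ omit the whole orbit, since it lies in $QC_i$, and the terms with smaller index do not meet it. So $Y_{n+1}$ meets each orbit exactly once. The map $Y_{n+1}\to X_n$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism, and its inverse is a continuous section $X_n\to X_{n+1}$.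

Composing these sections for $n=0,1,2,\dots$ we get compatible continuous sections $X_0\to X_n$ for all $n$, hence a continuous map $X_0\to\varprojlim X_n$. Finally $X\to\varprojlim X_n$ is a homeomorphism: it is continuous, it is surjective by compactness, and if $x'=v^{\lambda_n}x$ with $\lambda_n\in p^n\mathbb Z_p$ for every $n$, then $\lambda_n\to0$ gives $x'=x$. This yields the section $X_0\to X$.

**Step 2d: $N\rtimes\langle v\rangle$ is free pro-$p$ with $v$ in a basis.** *This step brings us back to Lemma 1.* Let $Y\subseteq X$ be the image of the section. It is a profinite space that meets every orbit exactly once. The map $\langle v\rangle\times Y\to X$, $(v^\lambda,y)\mapsto v^\lambda y$, is continuous; it is surjective because $Y$ meets every orbit, and injective because it meets each orbit once and the action is free. By compactness it is a homeomorphism.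

A homomorphism from $N\rtimes\langle v\rangle$ to a pro-$p$ group $P$ consists of an element $\pi\in P$, the image of $v$ (arbitrary, as $\langle v\rangle\simeq\mathbb Z_p$), and a continuous map $\theta:X\to P$ with
$$\theta(v^\lambda x)=\pi^\lambda\,\theta(x)\,\pi^{-\lambda}.$$
Given $\pi$, restriction to $Y$ is a bijection from these $\theta$ to all continuous maps $\theta_0:Y\to P$; its inverse is $\theta(v^\lambda y)=\pi^\lambda\theta_0(y)\pi^{-\lambda}$, which is continuous by the homeomorphism above. So homomorphisms $N\rtimes\langle v\rangle\to P$ correspond to continuous maps $Y\sqcup\{v\}\to P$, which says that $N\rtimes\langle v\rangle$ is free pro-$p$ on the profinite space $Y\sqcup\{v\}$.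

**Step 2e: conclusion.** *This step reads off the centralizer.* Let $z\in C_{G_1}(v)$. Then $\rho(z)\in C_F(v)=\langle v\rangle$ by Step 1, say $\rho(z)=v^\lambda$. So $n=zv^{-\lambda}$ lies in $\ker\rho=N$, and it commutes with $v$. By Lemma 1 in the free group $N\rtimes\langle v\rangle$, where $v$ is a basis element, $n\in N\cap\langle v\rangle=1$. Hence $z=v^\lambda\in\langle v\rangle$. $\square$

Consequently
$$H=G_1\amalg_{\langle v\rangle}(\langle v\rangle\times\langle r\rangle)\in\mathcal G_2 .$$

## 7. Embedding $G(h,q)$ in $H$ by a twisted cyclic shift

**Step 3: the homomorphism $\varphi:G\to H$.** *This step writes down the embedding found in Section 4.* Put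
$$\varphi(j(x))=x,\qquad\varphi(j'(x))=sxs^{-1}\quad(x\in F),\qquad\varphi(t)=sr^{-1}.$$
We check (3). First, $\varphi(j'(u))=sus^{-1}=u=\varphi(j(u))$ because $s$ commutes with $u$. Second, since $r$ commutes with $v$,
$$\varphi(t)\,\varphi(j(v))\,\varphi(t)^{-1}=s\,r^{-1}vr\,s^{-1}=svs^{-1}=\varphi(j'(v)).$$
So $\varphi$ is well defined. $\square$

Before proving injectivity, look once more at the swap. The group $G$ has the automorphism $\tau$ with $a_i\leftrightarrow a_i'$, $b_i\leftrightarrow b_i'$, $u\mapsto u$, $t\mapsto t^{-1}$, since the relation $tj(v)t^{-1}=j'(v)$ turns into the equivalent $t^{-1}j'(v)t=j(v)$. For $p=2$, the assignment $x\mapsto j(x)$, $s\mapsto\tau$, $r\mapsto t^{-1}\tau$ defines $H\to G\rtimes\langle\tau\rangle$: indeed $\tau$ commutes with $u$, and $t^{-1}\tau\,j(v)\,\tau^{-1}t=t^{-1}j'(v)t=j(v)$. It undoes $\varphi$, since $sr^{-1}\mapsto\tau(t^{-1}\tau)^{-1}=t$ and $sxs^{-1}\mapsto\tau j(x)\tau^{-1}=j'(x)$. For $p$ odd this fails as in Section 1, because $\tau$ has order $2$. So we pass to $p$ coordinates, with $j$ in all but one of them. There is one new point. The vector $(j(v),\dots,j(v),j'(v))$ is *not*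 visibly constant, since $j'(v)=t\,j(v)\,t^{-1}$. So we cannot simply send $r$ to the shift as well. But the vector is a constant vector conjugated by $(1,\dots,1,t)$, so we send $r$ to the shift conjugated by the same element.

**Step 4: the homomorphism $\Theta:H\to W$.** *This step constructs the map out of $H$ that will undo $\varphi$.* Let $W=G^p\rtimes\langle\sigma\rangle$, where $\sigma$ has order $p$, coordinates are indexed by $\mathbb Z/p=\{0,\dots,p-1\}$, and
$$(\sigma f\sigma^{-1})_i=f_{i-1}.$$
This is a pro-$p$ group. Constant vectors commute with $\sigma$. Define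
$$\Theta(x)=(j(x),\dots,j(x),j'(x))\ (x\in F),\qquad\Theta(s)=\sigma,\qquad\Theta(r)=\delta\sigma\delta^{-1},\quad\delta=(1,\dots,1,t),$$
where $j'(x)$ and $t$ stand in coordinate $p-1$. On $F$ this is a homomorphism.

The vector $\Theta(u)$ is constant, by the first relation in (3), so it commutes with $\sigma=\Theta(s)$. Hence $\Theta$ is defined on $G_1$. By the second relation in (3),
$$\Theta(v)=(j(v),\dots,j(v),\,t\,j(v)\,t^{-1})=\delta\,(j(v),\dots,j(v))\,\delta^{-1}.$$
As the constant vector commutes with $\sigma$, this commutes with $\delta\sigma\delta^{-1}=\Theta(r)$. Hence $\Theta$ is defined on $H$. $\square$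

**Step 5: $\varphi$ is injective.** *This step computes the $0$-th coordinate of $\Theta\varphi$ on generators.*

- $\Theta\varphi(j(x))=\Theta(x)$ lies in $G^p$, with $0$-th coordinate $j(x)$ (note $0\neq p-1$, as $p\ge2$).
- $\Theta\varphi(j'(x))=\sigma\,\Theta(x)\,\sigma^{-1}$ lies in $G^p$, with $0$-th coordinate $\Theta(x)_{-1}=\Theta(x)_{p-1}=j'(x)$.
- $\Theta(rs^{-1})=\delta\sigma\delta^{-1}\sigma^{-1}=\delta\cdot(\sigma\delta^{-1}\sigma^{-1})$ lies in $G^p$. Here $\delta_0=1$, and $(\sigma\delta^{-1}\sigma^{-1})_0=(\delta^{-1})_{p-1}=t^{-1}$. So its $0$-th coordinate is $t^{-1}$. Since $\varphi(t)=sr^{-1}=(rs^{-1})^{-1}$, the $0$-th coordinate of $\Theta\varphi(t)$ is $t$.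

For $p=3$ the last item reads $\Theta(rs^{-1})=(1,1,t)(t^{-1},1,1)=(t^{-1},1,t)$, so $\Theta\varphi(t)=(t,1,t^{-1})$.

Hence $\Theta\varphi(G)\subseteq G^p$. Let $\mathrm{pr}_0:G^p\to G$ be the projection to coordinate $0$. The homomorphism $\mathrm{pr}_0\circ\Theta\circ\varphi:G\to G$ fixes $j(F)$, $j'(F)$ and $t$ pointwise, so
$$\mathrm{pr}_0\circ\Theta\circ\varphi=\mathrm{id}_G, \tag{4}$$
and $\varphi$ is injective. $\square$

**Step 6: end of the proof of Theorem A.** *This step collects the conclusions.* By Step 5, $G\simeq\varphi(G)$, which is a finitely generated closed subgroup of $H\in\mathcal G_2$ (closed because $G$ is compact). So $G(h,q)\in\mathcal L$. Let $H_0=\Theta^{-1}(G^p)$. It is the kernel of $H\to W\to\langle\sigma\rangle$, which is surjective since $\Theta(s)=\sigma$. So $H_0$ is an open normal subgroup of index $p$. It contains $\varphi(G)$, and $\varphi\circ\mathrm{pr}_0\circ\Theta:H_0\to\varphi(G)$ is the identity on $\varphi(G)$ by (4), so it is a retraction. Finally, $\widehat\Gamma_p\simeq G(h,0)$ for $g=2h+1\ge3$ by Step 0, so $\widehat\Gamma_p\in\mathcal L$. $\blacksquare$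

## 8. All Demushkin groups for odd $p$

Let $p$ be odd. We prove Theorem B, using three published facts.

**Fact 1** (Demushkin, Serre, Labute; see Neukirch–Schmidt–Wingberg, *Cohomology of Number Fields*, III §9). For $p$ odd, a Demushkin group is determined up to isomorphism by $d$ and $q$, where $d$ is even. Here $q$ is the order of the torsion subgroup of the abelianization, a power $p^f$ with $f\ge1$, if this torsion is nontrivial, and $q=0$ if the abelianization is torsion-free. The group has cohomological dimension $2$, and $\dim H^2(D,\mathbb F_p)=1$.

**Fact 2** (same source). Let $E$, $E_2$, $E_3$ be as in Section 3, and let $\varrho\in E_2$ be written as in (1). If $\varrho\ne1$ and its alternating form is nondegenerate, then $\langle x_1,\dots,x_d\mid\varrho\rangle$ is Demushkin. (For $p$ odd this matrix describes, up to sign, the cup product on $H^1$.)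

**Fact 3** (Kochloukova–Zalesskii, On pro-$p$ analogues of limit groups via extensions of centralizers, Math. Z. 267 (2011)). Every $2$-generated group in $\mathcal L$ is free pro-$p$ or abelian.

Since $d$ is even and $d=0$ is impossible (then $D=1$ and $H^2=0$), the cases are $d=4h+2\ge6$, $d=4h\ge4$ and $d=2$. This is why $G(h,q)$ was defined with the exponent $q$: it has to produce every torsion invariant.

**Step 7: $d=4h+2\ge6$.** *This step shows that the groups $G(h,q)$ exhaust this case.* By (2), the relator of $G(h,q)$ is $(twt^{-1})[t,u]w'^{-1}$. It lies in $E_2$, with $E$ free on the $4h+2$ generators. Since $w\in E_2$, conjugating it by $t$ changes nothing modulo $E_3$, so the relator is congruent to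
$$a_1^q\,a_1'^{-q}\prod_i[a_i,b_i]\cdot[t,u]\cdot\prod_i[a_i',b_i']^{-1}\pmod{E_3}.$$
The alternating form pairs $a_i$ with $b_i$, $t$ with $u$, and $a_i'$ with $b_i'$, each time with entry $\pm1$, and all other entries vanish. It is nondegenerate; in particular the relator is not $1$. By Fact 2, $G(h,q)$ is Demushkin, with $d=4h+2$. Its abelianization is $\mathbb Z_p^{d}/\langle q(a_1-a_1')\rangle$. As $a_1-a_1'$ belongs to a basis of $\mathbb Z_p^d$, the torsion subgroup is $\mathbb Z/q$ if $q\ne0$ and trivial if $q=0$. So the second invariant is $q$. By Fact 1, every Demushkin group with $d=4h+2\ge6$ is some $G(h,q)$, and it lies in $\mathcal L$ by Theorem A.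

**Step 8: $d=4h\ge4$.** *This step repeats the doubling of Section 1 with the exponent $q$.* Let $F_0$ be free pro-$p$ on $a_1,b_1,\dots,a_h,b_h$, let $c=a_1^q\prod_i[a_i,b_i]$, let $c'$ be the same word in $a_i',b_i'$, and let
$$D_0=\langle a_i,b_i,a_i',b_i'\ (1\le i\le h)\mid c=c'\rangle .$$
The relator $cc'^{-1}$ is congruent modulo $E_3$ to $a_1^qa_1'^{-q}\prod_i[a_i,b_i]\prod_i[a_i',b_i']^{-1}$. Its alternating form is nondegenerate, and the abelianization is $\mathbb Z_p^{4h}/\langle q(a_1-a_1')\rangle$. So, as in Step 7, $D_0$ is Demushkin with invariants $(4h,q)$. By Fact 1 it suffices to show $D_0\in\mathcal L$.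

First, $c$ is not a $p$-th power in $F_0$. The Heisenberg group over $\mathbb F_p$ has exponent $p$, since $p$ is odd. Map $a_1,b_1$ to its standard generators and the other generators to $1$. Then $a_1^q\mapsto1$, because $q$ is $0$ or a multiple of $p$, so $c$ maps to the commutator of the standard generators, which is not $1$. But $p$-th powers map to $1$. By Lemma 1, $\langle c\rangle$ is self-centralizing in $F_0$, and
$$T=F_0\amalg_{\langle c\rangle}(\langle c\rangle\times\langle s\rangle)\in\mathcal G_1 .$$

Let $j,j':F_0\to D_0$ be the obvious maps, so $j(c)=j'(c)$. Define $\varphi:D_0\to T$ by $j(x)\mapsto x$, $j'(x)\mapsto sxs^{-1}$; it is well defined because $scs^{-1}=c$. Define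
$$\Theta:T\to D_0^p\rtimes\langle\sigma\rangle,\qquad\Theta(x)=(j(x),\dots,j(x),j'(x)),\quad\Theta(s)=\sigma,$$
with the shift as in Step 4; it is well defined because $\Theta(c)$ is constant and so commutes with $\sigma$. Then $\Theta\varphi(j(x))=\Theta(x)$ has $0$-th coordinate $j(x)$, and $\Theta\varphi(j'(x))=\sigma\Theta(x)\sigma^{-1}$ has $0$-th coordinate $\Theta(x)_{p-1}=j'(x)$. So $\Theta\varphi$ takes values in $D_0^p$, $\mathrm{pr}_0\Theta\varphi=\mathrm{id}$, and $\varphi$ embeds $D_0$ as a finitely generated closed subgroup of $T\in\mathcal G_1$. Hence $D_0\in\mathcal L$.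

**Step 9: $d=2$.** *This step separates $\mathbb Z_p^2$ from the rest.* The group $\mathbb Z_p^2=\langle x,y\mid[x,y]\rangle$ is Demushkin with invariants $(2,0)$, and $\mathbb Z_p^2=\mathbb Z_p\amalg_{\mathbb Z_p}\mathbb Z_p^2\in\mathcal G_1$, so it lies in $\mathcal L$. Conversely, let $D\in\mathcal L$ be Demushkin with $d=2$. It is not free, because $H^2(D,\mathbb F_p)\ne0$. By Fact 3 it is abelian. It is torsion-free, because its cohomological dimension is finite. A torsion-free abelian pro-$p$ group with minimal number of generators $2$ is $\mathbb Z_p^2$. For instance, the group $\langle x,y\mid x^p[x,y]\rangle$ of Section 2 is not in $\mathcal L$.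

Steps 7 and 8 show that $d\ge4$ implies $D\in\mathcal L$, and Step 9 settles $d=2$. This proves Theorem B. $\blacksquare$
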